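\title{A smooth variety whose configuration spaces have a non-rational Betti series}

\begin{abstract}
For a smooth connected complex variety $M$, the Betti numbers of the unordered configuration spaces $\mathrm{Conf}_n(M)$ form a generating series in two variables. We show that this series need not be a rational function: for every $d\ge 10$ there is a smooth connected quasi-projective variety of dimension $d$ for which it is not. The cohomology of its configuration spaces contains, in degrees that can be isolated, the spaces of sections of the line bundles $aH-bL$ on a determinantal quartic K3 surface, and the effective cone in the plane spanned by $H$ and $L$ has a boundary ray of irrational slope $\frac{3+\sqrt5}{2}$. We also show that the series is rational whenever products of even and odd compactly supported cohomology classes of $M$ vanish, which covers all smooth connected affine varieties.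
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a smooth connected complex variety. For $n\ge0$ let
\[
\mathrm{PConf}_n(M)=\{(x_1,\dots,x_n)\in M^n : x_i\ne x_j \text{ for } i\neq j\},\qquad \mathrm{Conf}_n(M)=\mathrm{PConf}_n(M)/S_n
\]
be the ordered and the unordered configuration spaces of $n$ points. Let $h^{p,q;i}(\mathrm{Conf}_n(M))$ be the dimension of the $(p,q)$-part of the mixed Hodge structure on $H^i(\mathrm{Conf}_n(M);\mathbb Q)$, and set
\[
f_M(x,y,u,t)=\sum_{p,q,i,n\ge0}(-1)^i\,h^{p,q;i}(\mathrm{Conf}_n(M))\,x^py^qu^it^n .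
\]
Setting $x=y=1$ forgets the Hodge numbers and leaves the signed generating series of the Betti numbers,
\[
b_M(u,t):=f_M(1,1,u,t)=\sum_{i,n\ge0}(-1)^i\dim_{\mathbb Q}H^i(\mathrm{Conf}_n(M);\mathbb Q)\,u^it^n\ \in\ \mathbb Z[u][[t]] .
\]
A series $f\in\mathbb C[u][[t]]$ is \emph{rational} if $\mathsf D f=\mathsf N$ for some polynomials $\mathsf N,\mathsf D\in\mathbb C[u,t]$ with $\mathsf D\ne0$, and likewise with more variables. For $b_M$ this says that for large $n$ the Poincar\'e polynomials of the spaces $\mathrm{Conf}_n(M)$ satisfy one linear recurrence in $n$, with coefficients in $\mathbb C[u]$ that do not depend on $n$.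

The series $b_M$ is known to be rational when $M$ is a Riemann surface. The question for more general $M$ comes from Huang and Ramos \cite{HR}: \emph{is $b_M(u,t)$ rational for every smooth connected complex variety $M$?} The answer is no.

\begin{theorem}\label{thm:main}
For every $d\ge10$ there is a smooth connected quasi-projective complex variety $M$ of dimension $d$ such that $f_M(1,1,u,t)$ is not rational.
\end{theorem}

\begin{theorem}\label{thm:complement}
\begin{enumerate}
\item[(1)] For the variety $M$ of Theorem~\ref{thm:main}, the four-variable series $f_M(x,y,u,t)$ is not rational either.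
\item[(2)] Let $M$ be a smooth connected complex variety with $a\cdot b=0$ for all $a\in H_c^{\mathrm{even}}(M;\mathbb Q)$ and $b\in H_c^{\mathrm{odd}}(M;\mathbb Q)$. Then $f_M(1,1,u,t)$ is rational. This covers every smooth connected affine variety, and every $M'\times\mathbb C$ with $M'$ smooth and connected.
\end{enumerate}
\end{theorem}

The natural guess is the opposite of Theorem~\ref{thm:main}. By a theorem of Knudsen, the cohomology of all the spaces $\mathrm{Conf}_n(M)$ together is the cohomology of one finitely generated differential graded algebra $C(A)$, built from the ring $A=H_c^*(M;\mathbb C)$. The series of $C(A)$ itself is a finite product of factors $(1-u^it^k)^{\pm1}$, and one expects the Hilbert--Serre theorem to pass rationality on to cohomology. This argument does prove Theorem~\ref{thm:complement}(2), but it needs the differential to be linear over a Noetherian ring over which $C(A)$ is finite. When an even class times an odd class is nonzero in $A$, some polynomial generators of $C(A)$ are not cocycles, and the argument stops.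

The proof of Theorem~\ref{thm:main} uses this room. When such products are governed by a square matrix $\Phi$ of linear forms, part of the cohomology of $C(A)$ consists of sections of line bundles on the hypersurface $\det\Phi=0$; Section~\ref{sec:matrix} works this out for a quadric surface. For $4\times4$ matrices in four variables the hypersurface is a K3 surface, and the bundle $aH-bL$ that occurs has a section exactly when $a>\frac{3+\sqrt5}2\,b$ (Section~\ref{sec:quartic}). A series whose support accumulates at a line of irrational slope is not rational (Section~\ref{sec:irrational}). Sections~\ref{sec:variety} and~\ref{sec:ring} construct a variety whose ring $H_c^*$ contains the required multiplication and almost nothing else, and Section~\ref{sec:end} finishes the proof.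

\section{An algebraic model, and the rational case}\label{sec:model}

Let $M$ be a smooth connected variety of dimension $d$, so an oriented manifold of real dimension $2d$, and let $A=H_c^*(M;\mathbb C)$. This is a finite-dimensional graded-commutative algebra, without unit if $M$ is not compact.

The free graded Lie algebra on one generator $\mathsf x$ of odd degree $2d-1$ has basis $\mathsf x,[\mathsf x,\mathsf x]$, because $[\mathsf x,[\mathsf x,\mathsf x]]=0$ by the Jacobi identity. Give $\mathsf x$ weight $1$ and put
\[
\mathfrak g=H_c^{-*}(M;\mathbb C)\otimes\langle\mathsf x,[\mathsf x,\mathsf x]\rangle,\qquad [a\otimes\mathsf x,\,b\otimes\mathsf x]=\pm\, ab\otimes[\mathsf x,\mathsf x],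
\]
where the sign depends only on the parities of $|a|$ and $|b|$ and all other brackets vanish. The Lie algebra homology of $\mathfrak g$ is the homology of the Chevalley--Eilenberg coalgebra $(\mathrm{Sym}(\mathfrak g[1]),D)$, where $D$ is the coderivation that sends a product of two shifted elements to their shifted bracket, up to a sign depending only on parities. Knudsen's theorem \cite[Theorem 1.1]{Knudsen} gives an isomorphism
\[
\bigoplus_{n\ge0}H_*(\mathrm{Conf}_n(M);\mathbb C)\cong H_*^{\mathrm{Lie}}(\mathfrak g)
\]
that respects degree and matches $n$ with the weight.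

The weights of $\mathfrak g$ are positive, so each weight piece of $\mathrm{Sym}(\mathfrak g[1])$ is finite dimensional and we may dualize weight by weight. In characteristic $0$ the dual is a free graded-commutative algebra, polynomial on its even generators and exterior on its odd ones, and the dual of $D$ is a derivation. Explicitly, fix an ordered homogeneous basis $(a_k)$ of $A$ with $a_ka_l=\sum_m\mu_{kl}^ma_m$. Then $C(A)$ has generators
\[
v_k \ \text{ of degree } 2d-|a_k| \text{ and weight }1,\qquad w_k\ \text{ of degree }4d-1-|a_k|\text{ and weight }2,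
\]
which we call the \emph{$v$-generator} and the \emph{$w$-generator} of $a_k$, and differential
\begin{equation}\label{eq:model}
dv_k=0,\qquad dw_m=\sum_{k\le l}\varepsilon_{kl}\,\mu_{kl}^m\,v_kv_l ,
\end{equation}
where $\varepsilon_{kl}$ is a nonzero constant that depends only on the parities of $|a_k|,|a_l|$ and on whether $k=l$. (If $|a_k|$ is odd, then $\mu^m_{kk}=0$ and $v_k^2=0$.) The weight-$n$ part of $H^i(C(A))$ is isomorphic to $H^i(\mathrm{Conf}_n(M);\mathbb C)$.

For a bigraded vector space $W=\bigoplus W^i_n$ with finite-dimensional weight pieces put $f_W=\sum(-1)^i\dim W^i_n\,u^it^n$. Thus $b_M=f_{H(C(A))}$. The series of a tensor product is the product of the series. A polynomial generator of even degree $i$ and weight $k\ge1$ contributes $(1-u^it^k)^{-1}$, and an exterior generator of odd degree $i$ contributes $1+(-1)^iu^it^k=1-u^it^k$.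

\begin{example}\label{ex:basic}
For $M=\mathbb C$ the algebra $A$ is spanned by one class of degree $2$, with zero product. So $C(A)=\mathbb C[v]\otimes\Lambda[w]$ with $|v|=0$, $|w|=1$, $d=0$, and $b_{\mathbb C}=(1-ut^2)/(1-t)$.

For $M=\mathbb P^1$ take the basis $a_0=1$, $a_1$ the point class. Then $|v_0|=2$, $|v_1|=0$, $|w_0|=3$, $|w_1|=1$, and after rescaling $dw_0=v_0^2$, $dw_1=v_0v_1$. The cohomology without $w$'s is $\mathbb C[v_0,v_1]/(v_0^2,v_0v_1)$, with basis $v_0$ and the powers of $v_1$. The cocycles linear in the $w$'s are the multiples of $\zeta=v_1w_0-v_0w_1$, and $d(c\,w_0w_1)=-c\,v_0\zeta$ for $c\in\mathbb C[v_0,v_1]$, which leaves $\mathbb C[v_1]\zeta$ and nothing quadratic in the $w$'s. Hence $b_{\mathbb P^1}=(1-u^3t^3)/(1-t)+u^2t$.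

For any $M$, setting $u=1$ takes Euler characteristics weight by weight, and these can be computed on $C(A)$. With $\chi=\sum_k(-1)^k\dim A^k$ the $v$-generators contribute $(1-t)^{-\chi}$ and the $w$-generators, whose parity is reversed, $(1-t^2)^{\chi}$. So $b_M(1,t)=(1+t)^\chi$ is always rational.
\end{example}

In both examples every even generator is a cocycle. This is all that rationality needs.

\begin{proof}[Proof of Theorem~\ref{thm:complement}(2)]
The even generators of $C(A)$ are the $v_k$ with $|a_k|$ even and the $w_m$ with $|a_m|$ odd. Let $|a_m|$ be odd. If $\mu_{kl}^m\neq0$, then $|a_k|+|a_l|=|a_m|$, so one of $a_k,a_l$ is even and the other odd, and $a_ka_l=0$ by hypothesis. Hence $dw_m=0$, and all even generators are cocycles. Let $\mathcal B$ be the polynomial ring that they generate. Then $d$ is $\mathcal B$-linear, and $C(A)$ is a free $\mathcal B$-module of finite rank, with basis the squarefree monomials in the odd generators. As $\mathcal B$ is Noetherian, $H(C(A))$ is a finitely generated bigraded $\mathcal B$-module. The Hilbert--Serre theorem says that the Hilbert series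 of such a module becomes a polynomial after multiplication by $\prod(1-u^it^k)$, the product taken over the bidegrees $(i,k)$ of the generators of $\mathcal B$. All these $i$ are even, so the product is unchanged by $u\mapsto-u$, and it is a denominator for $b_M$.

If $M$ is affine of dimension $d$, then $H^j(M)=0$ for $j>d$ by the Andreotti--Frankel theorem, so $H^i_c(M)=0$ for $i<d$ by Poincar\'e duality. Since $H_c^i(M)=0$ for $i>2d$, the only product that can be nonzero is $H_c^d\times H_c^d\to H_c^{2d}$, whose factors have the same parity. If $M=M'\times\mathbb C$, then $H_c^*(M)=H_c^*(M')\otimes H_c^2(\mathbb C)$ and all products vanish.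
\end{proof}

A counterexample therefore needs odd classes in $A$ that are sums of products (even)$\cdot$(odd). The $w$-generator $Y$ of such a class is a polynomial variable with $dY=\sum c\,x\,\xi$, where the $x$ are even and the $\xi$ are odd $v$-generators. The next section studies the complexes of this shape.

\section{The complex of a matrix of linear forms}\label{sec:matrix}

Let $\Phi=(\Phi_{i\beta})$ be an $m\times m$ matrix of linear forms in $\mathbb C[x]=\mathbb C[x_1,\dots,x_4]$ with $g=\det\Phi\ne0$, and let $e\ge1$. Define
\[
\mathcal K=\mathcal K(\Phi,e)=\mathbb C[x_k,Y_{ia}]\otimes\Lambda[\xi_{\beta a}],\qquad dY_{ia}=\sum_\beta\Phi_{i\beta}(x)\,\xi_{\beta a},\qquad dx_k=d\xi_{\beta a}=0,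
\]
with $1\le i,\beta\le m$ and $1\le a\le e$, where $d$ is an odd derivation. The index $a$ counts copies of the matrix; the application needs $e=2$. The differential trades one $Y$ for one $x$ and one $\xi$. So it preserves
\[
P=\#x+\#Y\quad\text{and}\quad Q=\#\xi+\#Y
\]
and raises $q=\#\xi$ by $1$. We write $\mathcal K^q_{P,Q}$ for the span of the monomials with these invariants; they contain $Q-q$ factors $Y$ and have degree $P-Q+q$ in $x$. For $Q=0$ there are no $\xi$'s, so $H^1(\mathcal K_{P,0})=0$.

Take first $m=e=1$ and $\Phi=(x_1)$. Then $d(cY^Q)=Q\,x_1c\,Y^{Q-1}\xi$ for $c\in\mathbb C[x]$, so $H^1$ is spanned by the $c\,Y^{Q-1}\xi$ with $c$ taken modulo $g=x_1$. Each of these classes has the form $dB/g$, and it vanishes exactly when $B$ is divisible by $g$. The same holds for every $\Phi$, because the adjugate matrix inverts $\Phi$ up to the factor $g$.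

\begin{lemma}\label{lem:divide}
Let $\overline{\mathcal K}=\mathcal K/g\mathcal K$ and $Q\ge1$. Then $B\mapsto dB/g$ induces an isomorphism
\[
\ker\big(d\colon\overline{\mathcal K}{}^{\,0}_{P+m,Q}\to\overline{\mathcal K}{}^{\,1}_{P+m,Q}\big)\ \cong\ H^1(\mathcal K_{P,Q}).
\]
\end{lemma}

\begin{proof}
Let $\Psi$ be the adjugate of $\Phi$, so $\Phi\Psi=\Psi\Phi=g\cdot\mathrm{Id}$, and let $h$ be the odd derivation with $h(x_k)=h(Y_{ia})=0$ and $h(\xi_{\beta a})=\sum_i\Psi_{\beta i}Y_{ia}$. Then $dh+hd$ is a derivation that kills the $x_k$ and sends $Y_{ia}$ to $\sum_{\beta,j}\Phi_{i\beta}\Psi_{\beta j}Y_{ja}=gY_{ia}$ and $\xi_{\beta a}$ to $\sum_{i,\gamma}\Psi_{\beta i}\Phi_{i\gamma}\xi_{\gamma a}=g\,\xi_{\beta a}$. Hence $dh+hd$ is multiplication by $Qg$ on elements with $\#\xi+\#Y=Q$. Also $g$ is a non-zero-divisor on $\mathcal K$, which is a free $\mathbb C[x]$-module.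

Let $\mathcal E=\{B\in\mathcal K^0_{P+m,Q}:dB\in g\mathcal K\}$; the left side of the lemma is $\mathcal E/g\mathcal K^0_{P,Q}$. For $B\in\mathcal E$ the element $dB/g\in\mathcal K^1_{P,Q}$ is a cocycle, since $g\,d(dB/g)=0$. Every cocycle $\omega\in\mathcal K^1_{P,Q}$ arises, since $Qg\,\omega=d(h\omega)$. Finally, suppose $dB/g=dB'$ with $B'\in\mathcal K^0_{P,Q}$. Then $d(B-gB')=0$ and $h(B-gB')=0$, so $Qg(B-gB')=0$ and $B=gB'$; conversely $B=gB'$ gives the coboundary $dB'$.
\end{proof}

The lemma moves the computation to the surface $g=0$ in $\mathbb P^3$, where $\Phi$ has a kernel. The smallest case that shows what happens there is a quadric.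

\begin{example}\label{ex:quadric}
Let $m=2$, $e=1$, $dY_1=x_1\xi_1+x_2\xi_2$, $dY_2=x_3\xi_1+x_4\xi_2$, so $g=x_1x_4-x_2x_3$. The substitution $x_1=s_1t_1$, $x_2=s_1t_2$, $x_3=s_2t_1$, $x_4=s_2t_2$ identifies the degree-$j$ part of $\mathbb C[x]/(g)$ with the forms of bidegree $(j,j)$ in $(s,t)$. It turns the differential into $dY_i=s_i(t_1\xi_1+t_2\xi_2)$, so
\[
dB=\Big(s_1\frac{\partial B}{\partial Y_1}+s_2\frac{\partial B}{\partial Y_2}\Big)(t_1\xi_1+t_2\xi_2).
\]
Over the field $\mathbb C(s,t)$, the forms of degree $Q$ in $Y_1,Y_2$ killed by $s_1\partial_1+s_2\partial_2$ are the multiples $B=b\,(s_2Y_1-s_1Y_2)^Q$. The coefficients $b\,s_2^Q$ and $\pm b\,s_1^Q$ of $Y_1^Q$ and $Y_2^Q$ are polynomials, so $b$ is a polynomial. In $\overline{\mathcal K}{}^{\,0}_{P+2,Q}$ the coefficients have bidegree $(j,j)$ with $j=P-Q+2$, so $b$ has bidegree $(j-Q,j)$. By Lemma~\ref{lem:divide}, for $Q\ge1$,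
\[
\dim H^1(\mathcal K_{P,Q})=(P-2Q+3)(P-Q+3)\ \text{ if }P\ge2Q-2,\qquad\text{and }0\text{ otherwise.}
\]
For $(P,Q)=(0,1)$ this gives $2$, the classes $\xi_1,\xi_2$. In geometric terms, the quadric is $Z=\mathbb P^1\times\mathbb P^1$, the hyperplane class is $H=\mathcal O(1,1)$, the vector $(s_2,-s_1)$ spans a line subbundle $L^{-1}$ of $\mathcal O_Z^2$ with $L=\mathcal O(1,0)$, and $b$ is a section of $jH-QL$. The pairs $(P,Q)$ with $H^1\ne0$ are read off from the effective cone: $aH-bL$ with $b\geq1$ has a section if and only if $a\ge b$.
\end{example}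

Here the boundary of the effective cone has slope $1$, and the dimensions are given by one polynomial on a rational cone, so their generating series is rational. We need a determinantal surface for which this boundary is irrational.

\section{Determinantal quartic surfaces}\label{sec:quartic}

An $m\times m$ matrix of linear forms in four variables is a tensor of format $4\times m\times m$. For $m=4$ the three sides play the same role, so one tensor defines three quartic surfaces. They are isomorphic, and going around the triangle of isomorphisms produces infinitely many very ample classes on one surface, whose directions converge to an irrational ray.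

\subsection*{Recollections}
Let $Z=\{g=0\}\subset\mathbb P^3$ be a smooth quartic surface, meaning that the partial derivatives of $g$ have no common zero. Line bundles on $\mathbb P^3$ have no $H^1$ and no $H^2$, so the sequence $0\to\mathcal O(j-4)\to\mathcal O(j)\to\mathcal O_Z(j)\to0$ gives, for all $j\in\mathbb Z$,
\begin{equation}\label{eq:quartic}
H^0(Z,\mathcal O_Z(j))=(\mathbb C[x]/(g))_j,\qquad H^1(Z,\mathcal O_Z(j))=0 .
\end{equation}
The canonical bundle of $Z$ is trivial by adjunction, so $Z$ is a K3 surface. Serre duality reads $h^2(D)=h^0(-D)$, and Riemann--Roch reads $h^0(D)-h^1(D)+h^2(D)=2+D^2/2$. We write $\mathrm{Pic}$ additively. A real divisor class is \emph{nef} if it has nonnegative intersection with every curve.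

\subsection*{Good tensors}
Let $W_0,W_1,W_2$ be $4$-dimensional complex vector spaces and $T\colon W_0\times W_1\times W_2\to\mathbb C$ a trilinear form. For $w\in W_i$ let $T_w$ be the resulting bilinear form on the other two spaces. After a choice of bases, $\det T_w$ is a quartic form in $w$; let $Z_i\subset\mathbb P(W_i)$ be its zero locus. We call $T$ \emph{good} if $Z_0,Z_1,Z_2$ are smooth quartic surfaces.

\begin{lemma}\label{lem:good}
Good tensors form a nonempty Zariski open set.
\end{lemma}

\begin{proof}
The map $T\mapsto\det T_w$ to quartic forms on $W_i$ is polynomial, and the forms that define smooth surfaces are the complement of the discriminant. So for each $i$ the condition that $Z_i$ be smooth is open. The space of tensors is irreducible and the three conditions are symmetric, so it suffices to find $T$ with $Z_0$ smooth. In $\mathbb P^{15}=\mathbb P(W_1^*\otimes W_2^*)$ the locus of rank $\le2$ has codimension $4$, and the hypersurface $\det=0$ is smooth outside it, because the partial derivatives of $\det$ are the $3\times3$ minors. A general linear $\mathbb P^3$ misses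 the locus of rank $\le2$ and, by Bertini's theorem, meets $\det=0$ in a smooth surface. A parametrization $W_0\to W_1^*\otimes W_2^*$ of this $\mathbb P^3$ is the required $T$.
\end{proof}

Let $T$ be good and $\{i,j,k\}=\{0,1,2\}$. For $w\in Z_i$ the form $T_w$ has rank exactly $3$: if all $3\times3$ minors vanished at $w$, the chain rule would make $w$ a singular point of $Z_i$. So there is a unique point $p_{ij}(w)=w'\in\mathbb P(W_j)$ with $T(w,w',\cdot)=0$ on $W_k$. The point $w'$ lies on $Z_j$, because $w$ is in a kernel of $T_{w'}$, and the defining condition is symmetric in $w$ and $w'$, so $p_{ji}(w')=w$.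

Let $\Phi(w)$ be the matrix of $T_w$ in bases of $W_j$ (rows) and $W_k$ (columns), and $\Psi(w)$ its adjugate, whose entries are cubic forms. On $Z_i$ we have $\Psi\Phi=0$, $\Phi\Psi=0$, and $\Psi\ne0$ at every point. The first equation says that each row of $\Psi(w)$ lies on the line $p_{ij}(w)\subset W_j$, the second that each column lies on the line $p_{ik}(w)\subset W_k$. Thus $p_{ij}$ is locally given by a nonvanishing row of $\Psi$, so it is a morphism, and an isomorphism $Z_i\to Z_j$ with inverse $p_{ji}$. Moreover $\Psi$, viewed as a section of $W_j\otimes W_k\otimes\mathcal O_{Z_i}(3)$, is a nowhere vanishing section of the line subbundle $p_{ij}^*\mathcal O(-1)\otimes p_{ik}^*\mathcal O(-1)\otimes\mathcal O_{Z_i}(3)$. Therefore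
\begin{equation}\label{eq:three}
p_{ij}^*\mathcal O(1)+p_{ik}^*\mathcal O(1)=3\,\mathcal O_{Z_i}(1)\qquad\text{in }\mathrm{Pic}(Z_i).
\end{equation}

\subsection*{The effective cone}
From now on $Z=Z_0$, $H=\mathcal O_Z(1)$, $L=p_{01}^*\mathcal O(1)$, and $\phi^2=\frac{3+\sqrt5}2$. The numbers $\phi^2$ and $\phi^{-2}=\frac{3-\sqrt5}2$ are the roots of $z^2-3z+1$.

\begin{lemma}\label{lem:cone}
We have $H^2=L^2=4$ and $H\cdot L=6$. For integers $a$ and $b\ge1$, $h^0(Z,aH-bL)\ne0$ if and only if $a>\phi^2b$.
\end{lemma}

\begin{proof}
Read the indices of $Z_k$ and $p_{k,k\pm1}$ modulo $3$. Define isomorphisms $\psi_k\colon Z\to Z_k$ for $k\in\mathbb Z$ by $\psi_0=\mathrm{id}$ and $\psi_{k+1}=p_{k,k+1}\circ\psi_k$; then also $\psi_{k-1}=p_{k,k-1}\circ\psi_k$. Put $D_k=\psi_k^*\mathcal O_{Z_k}(1)$. Each $D_k$ is very ample with $D_k^2=4$, and $D_0=H$, $D_1=L$. Pulling back \eqref{eq:three} on $Z_k$ along $\psi_k$ gives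
\[
D_{k+1}+D_{k-1}=3D_k\qquad(k\in\mathbb Z).
\]
From $D_{-1}=3H-L$ we get $4=36-6\,H\cdot L+4$, so $H\cdot L=6$. The numbers $c_k=(\phi^{2k}-\phi^{-2k})/\sqrt5$ satisfy $c_0=0$, $c_1=1$, $c_{k+1}=3c_k-c_{k-1}$, so $D_{-k}=c_{k+1}H-c_kL$ for $k\ge0$ by induction. For every curve $\gamma$ we have $D_{-k}\cdot\gamma>0$; dividing by $c_k$ and letting $k\to\infty$ shows that $D_{-\infty}:=\phi^2H-L$ is nef.

Let $D=aH-bL$ with $b\ge1$. If $h^0(D)\ne0$, then
\[
0\le D\cdot D_{-\infty}=a(4\phi^2-6)-b(6\phi^2-4)=2\sqrt5\,a-(5+3\sqrt5)\,b=2\sqrt5\,(a-\phi^2b),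
\]
and equality is impossible because $\phi^2$ is irrational. Conversely let $a>\phi^2b$. Then $D^2=4(a^2-3ab+b^2)=4(a-\phi^2b)(a-\phi^{-2}b)>0$ and $D\cdot H=4a-6b>0$. The second inequality gives $h^2(D)=h^0(-D)=0$, and then Riemann--Roch gives $h^0(D)\ge2+D^2/2>0$.
\end{proof}

\subsection*{The first cohomology of the complex}
Write $U=W_2$. Choose coordinates $x_1,\dots,x_4$ on $W_0$, a basis $(\epsilon_i)$ of $W_1$ and a basis $(u_\beta)$ of $U$, and put $\Phi_{i\beta}(x)=T(x,\epsilon_i,u_\beta)$. Let $\mathcal K_T=\mathcal K(\Phi,2)$, so that $0\le q\le8$, and let $\lambda=1+\phi^2=\frac{5+\sqrt5}2$.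

\begin{proposition}\label{prop:H1}
Let $T$ be good and $\mathcal K=\mathcal K_T$. Then $H^1(\mathcal K_{P,0})=0$, and for $Q\ge1$, $P\ge0$,
\[
\dim H^1(\mathcal K_{P,Q})=(Q+1)\,h^0\big(Z,(P-Q+4)H-QL\big).
\]
In particular, for $Q\ge1$ this space is nonzero if and only if $P-\lambda Q>-4$.
\end{proposition}

\begin{proof}
Let $Q\ge1$ and $j=P-Q+4$. Let $V$ be a $2$-dimensional space with basis $v_1,v_2$, and identify $Y_{ia}$ with $\epsilon_i\otimes v_a\in W_1\otimes V$ and $\xi_{\beta a}$ with $u_\beta^*\otimes v_a\in U^*\otimes V$. By \eqref{eq:quartic}, $\overline{\mathcal K}{}^{\,0}_{P+4,Q}$ is the space of sections of $\mathrm{Sym}^Q(W_1\otimes V)\otimes\mathcal O_Z(j)$. A form that vanishes at all points of the smooth surface $Z$ is divisible by $g$. So $dB=0$ in $\overline{\mathcal K}$ if and only if, for every $x\in W_0\setminus 0$ over a point of $Z$, the value $B(x)\in\mathrm{Sym}^Q(W_1\otimes V)$ is killed by the derivation $d_x$ that extends the linear map $\psi_x\colon W_1\otimes V\to U^*\otimes V$, $w'\otimes v\mapsto T(x,w',\cdot)\otimes v$.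

The kernel of $\psi_x$ is $L^{-1}_x\otimes V$, where $L^{-1}_x\subset W_1$ is the line $p_{01}(x)$. Choose a basis $\upsilon_1,\dots,\upsilon_8$ of $W_1\otimes V$ with $\upsilon_1,\upsilon_2$ spanning this kernel. Then $d_xB=\sum_{l\ge3}(\partial B/\partial\upsilon_l)\,\psi_x(\upsilon_l)$ with $\psi_x(\upsilon_3),\dots,\psi_x(\upsilon_8)$ linearly independent, so $d_xB=0$ if and only if $B(x)$ is a polynomial in $\upsilon_1,\upsilon_2$. Hence the kernel in Lemma~\ref{lem:divide} is the space of sections of the subbundle
\[
\mathrm{Sym}^Q(L^{-1}\otimes V)\otimes\mathcal O_Z(j)=\mathrm{Sym}^QV\otimes(jH-QL),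
\]
and $\dim\mathrm{Sym}^QV=Q+1$. By Lemma~\ref{lem:cone} it is nonzero if and only if $P-Q+4>\phi^2Q$.
\end{proof}

For $(P,Q)=(0,1)$ the formula gives $2h^0(3H-L)=2h^0(D_{-1})=8$, the classes $\xi_{\beta a}$. The dimension formula uses only the smoothness of $Z_0$; the smoothness of $Z_1$ and $Z_2$ is what makes every $D_k$ very ample in Lemma~\ref{lem:cone}.

\subsection*{Good tensors cut out by decomposable conditions}
In the geometric construction $U$ will be a subspace of $W_1^*\otimes W_0^*$, the space of bilinear forms on $W_1\times W_0$, and each removed subvariety will impose a condition of the special shape $u(c,x)=0$. We need to know that twelve such conditions can cut out a good tensor.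

\begin{lemma}\label{lem:twelve}
Let $W_0,W_1$ be $4$-dimensional. There is a nonempty Zariski open subset $\Omega\subset(W_1\times W_0)^{12}$ such that for $(c_\alpha,x_\alpha)_{\alpha=1}^{12}\in\Omega$ the space
\[
U=\{u\in W_1^*\otimes W_0^*:u(c_\alpha,x_\alpha)=0\text{ for all }\alpha\}
\]
is $4$-dimensional and the form $T(x,c,u)=u(c,x)$ on $W_0\times W_1\times U$ is good.
\end{lemma}

\begin{proof}
Let $\mathcal G\subset\mathrm{Gr}(4,W_1^*\otimes W_0^*)$ be the set of $U$ for which $T(x,c,u)=u(c,x)$ is good. It is open, because goodness is an open and $GL_4$-invariant condition on injective maps $\mathbb C^4\to W_1^*\otimes W_0^*$. It is nonempty: for a good $T$ the map $W_2\to W_1^*\otimes W_0^*$ is injective, since a nonzero vector in its kernel would lie in a kernel of $T_w$ for every $w\in W_0$ and force $\det T_w\equiv0$. Let $\Omega$ be the set of tuples for which the twelve tensors $c_\alpha\otimes x_\alpha$ are linearly independent and their annihilator lies in $\mathcal G$. It is open.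

To find a point of $\Omega$, take $U\in\mathcal G$, with $Z$, $p_{01}$, $p_{02}$, $L$ as above. We claim that a bilinear form $u'$ with $u'(p_{01}(x),x)=0$ for all $x\in Z$ lies in $U$. At a point $x\in Z$ the map $U\to W_1^*$, $u\mapsto u(\cdot,x)$, has rank $3$, kernel the line $p_{02}(x)$, and image the annihilator of the line $p_{01}(x)$. So there is an exact sequence of vector bundles
\[
0\to p_{02}^*\mathcal O(-1)\to U\otimes\mathcal O_Z\to W_1^*\otimes\mathcal O_Z(1)\to L\otimes \mathcal O_Z(1)\to0 .
\]
Let $\mathcal N$ be the image of the middle map. By \eqref{eq:quartic} on $Z_2$, the bundle $p_{02}^*\mathcal O(-1)$ has $H^0=H^1=0$, so $H^0(\mathcal N)=U$. By \eqref{eq:quartic} on $Z$, $H^0(W_1^*\otimes\mathcal O_Z(1))=W_1^*\otimes W_0^*$. The form $u'$ is a section of $W_1^*\otimes\mathcal O_Z(1)$ that maps to zero in $L\otimes\mathcal O_Z(1)$, so $u'\in H^0(\mathcal N)=U$.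

Thus the tensors $c\otimes x$ with $x\in Z$ and $c$ on the line $p_{01}(x)$ have annihilator exactly $U$, so they span a space of dimension $12$. Twelve of them that form a basis give a point of $\Omega$.
\end{proof}

\section{Series supported on one side of an irrational line}\label{sec:irrational}

Consider $\sum_{Q\ge1}u^{\lceil\lambda Q\rceil}t^Q$ for a real $\lambda>0$. If $\lambda=a/b$ is rational, the exponents are periodic under the shift $(a,b)$ and the series is rational with denominator $1-u^at^b$. If $\lambda$ is irrational, the exponents come arbitrarily close to the line $i=\lambda n$ without reaching it, and the following lemma, with $\ell(i,n)=i-\lambda n$ and $c=0$, shows that the series is not rational. The \emph{support} of a series is the set of exponents $(i,n)$ with nonzero coefficient.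

\begin{lemma}\label{lem:irrational}
Let $G\in\mathbb C[u][[t]]$, let $\ell\colon\mathbb Z^2\to\mathbb R$ be an injective homomorphism, and let $c\in\mathbb R$. Suppose that $\ell>c$ on the support of $G$, and that for every $\delta>0$ infinitely many points of the support have $\ell<c+\delta$. Then $G$ is not rational.
\end{lemma}

\begin{proof}
Let $\mathsf D\ne0$ be a polynomial; we show that $\mathsf DG$ is not a polynomial. Since $\ell$ is injective, the finite support of $\mathsf D$ has a unique point $m_0$ where $\ell$ is minimal, and there is $\delta>0$ with $\ell(m)\ge\ell(m_0)+\delta$ for its other points $m$. Let $\rho$ be in the support of $G$ with $\ell(\rho)<c+\delta$. If $m+\rho'=m_0+\rho$ with $m\ne m_0$ in the support of $\mathsf D$, then $\ell(\rho')\le\ell(\rho)-\delta<c$, so $\rho'$ is not in the support of $G$. Hence the coefficient of $\mathsf DG$ at $m_0+\rho$ is $\mathsf D_{m_0}G_\rho\ne0$. There are infinitely many such $\rho$.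
\end{proof}

Betti numbers see two gradings, degree and weight, while $\mathcal K_T$ has three, and we know its cohomology only for $q=1$. Classes with other values of $q$ could cancel or fill in the support. The degrees in the next proposition are those that the geometry will produce, and they allow $q$ to be recovered from a congruence.

\begin{proposition}\label{prop:notrational}
Let $T$ be good, $\mathcal K=\mathcal K_T$ and $s\ge6$. Give $x_k$, $\xi_{\beta a}$, $Y_{ia}$ the degrees $2s+4$, $7$, $2s+10$ and the weights $1,1,2$. Then $f_{H(\mathcal K)}(u,t)$ is not rational.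
\end{proposition}

\begin{proof}
Put $N=2s-2$. An element of $\mathcal K^q_{P,Q}$ has weight $n=\#x+\#\xi+2\#Y=P+Q$ and degree
\[
i=(2s+4)(P-Q+q)+7q+(2s+10)(Q-q)=(2s+4)P+6Q+q,
\]
so that $i-(2s+4)n=q-NQ$. For $\zeta^N=1$ the substitution $u\mapsto\zeta u$, $t\mapsto\zeta^{-(2s+4)}t$ multiplies the term $u^it^n$ by $\zeta^{q-NQ}=\zeta^q$. The average of $\zeta^{q-1}$ over the $N$-th roots of unity is $1$ if $q\equiv1\pmod N$ and $0$ otherwise. Here the hypothesis $s\ge6$ enters: it gives $0\le q\le8<N$, so only $q=1$ survives, and
\[
G(u,t):=\frac1N\sum_{\zeta^N=1}\zeta^{-1}f_{H(\mathcal K)}(\zeta u,\zeta^{-(2s+4)}t)=-\sum_{P,Q}\dim H^1(\mathcal K_{P,Q})\,u^{(2s+4)P+6Q+1}\,t^{P+Q}.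
\]
If $f_{H(\mathcal K)}$ were rational, so would be each summand and their sum $G$.

The map sending $(P,Q)$ to the exponent $((2s+4)P+6Q+1,\,P+Q)$ is injective, its linear part having determinant $2s-2$. So by Proposition~\ref{prop:H1} the support of $G$ consists of the exponents of the pairs with $Q\ge1$, $P\ge0$, $P-\lambda Q>-4$. Put $\alpha=(1+\lambda)/N$ and $\ell(i,n)=\alpha\,(i-(2s+4)n)+n$. Since $\alpha$ is irrational, $\ell(i,n)=0$ forces $i=(2s+4)n$ and $n=0$, so $\ell$ is injective. At the exponent of $(P,Q)$,
\[
\ell=\alpha(1-NQ)+P+Q=P-\lambda Q+\alpha .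
\]
So $\ell>c:=\alpha-4$ on the support of $G$. For $Q\ge1$ take $P=\lfloor\lambda Q\rfloor-3$, which is $\ge0$ because $\lambda>3$. Then $\ell-c=P-\lambda Q+4=1-\{\lambda Q\}>0$, where $\{\cdot\}$ is the fractional part, so the exponent lies in the support. As $\lambda$ is irrational, the numbers $\{\lambda Q\}$ are dense in $[0,1]$, and $1-\{\lambda Q\}<\delta$ for infinitely many $Q$. Lemma~\ref{lem:irrational} shows that $G$ is not rational.
\end{proof}

\section{The variety}\label{sec:variety}

By \eqref{eq:model}, the complex $\mathcal K_T$ appears inside $C(A)$ if $A$ contains an even subspace $W_0$ and odd subspaces $V\otimes U$ and $V\otimes W_1^*$, with $\dim V=2$, on which the product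
\begin{equation}\label{eq:wanted}
W_0\times(V\otimes U)\to V\otimes W_1^*,\qquad x\cdot(v\otimes u)=v\otimes T(x,\cdot,u)
\end{equation}
is given by a good tensor. To pass from $\mathcal K_T$ to $C(A)$ we need the other products in $A$ to be under control. We take a product $X$ of four projective varieties, remove a closed subset $\Delta$, and divide by an involution. Up to a summand with zero products, $H_c^*(X\setminus\Delta)$ is the ideal of classes on $X$ that vanish on $\Delta$ (Lemma~\ref{lem:hodge}), so $\Delta$ removes unwanted classes and imposes the conditions of Lemma~\ref{lem:twelve}. An elliptic curve supplies the odd classes $V$; a rational surface supplies $W_1^*$; a product of projective spaces supplies $W_0$ and its dual; and a factor $\mathbb P^1$ supplies a class of square zero, which splits the ideal into two halves, each with zero internal product.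

Fix $s\ge6$. Cohomology has complex coefficients, and the \emph{point class} of a smooth projective variety is the top class of integral $1$.

\subsection*{The four factors}
\begin{itemize}
\item $E$ is an elliptic curve with the involution $-1$, which fixes the four points of $E[2]$. It acts by $-1$ on $V=H^1(E)=\langle v_1,v_2\rangle$ and trivially on $1$ and on the point class $\omega$.
\item $R$ is the blow-up of $\mathbb P^2$ at the eight points $p_i=[1:i:1]$, $p_i'=[1:i:-1]$, $1\le i\le4$. The involution $\mathrm{diag}(1,1,-1)$ exchanges $p_i$ and $p_i'$ and lifts to an involution $\iota_R$ of $R$. The group $H^2(R;\mathbb Z)=\mathrm{Pic}(R)$ has the orthogonal basis $h,e_i,e_i'$ with $h^2=1$, $e_i^2=e_i'^2=-1$. The anti-invariant part of $H^*(R)$ is $H^-=\langle y_1,\dots,y_4\rangle$, $y_i=e_i-e_i'$. The invariant part $H^*(R)^+$ is spanned by $1$, by $H^2(R)^+=\langle h,\,e_i+e_i'\rangle$, and by the point class $r$. The spaces $H^2(R)^+$ and $H^-$ are orthogonal. Put $W_1=(H^-)^*$, with basis $(\epsilon_i)$ dual to $(y_i)$.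
\item $S=(\mathbb P^1)^3\times\mathbb P^{s-3}$ has dimension $s$, hyperplane classes $h_1,\dots,h_4$ and point class $\sigma$. Put $W_0=H^2(S)=\langle h_1,\dots,h_4\rangle$; Poincar\'e duality identifies $H^{2s-2}(S)$ with $W_0^*$.
\item $\mathbb P^1$ carries the involution $z\mapsto-z$, which fixes $0$ and $\infty$ and acts trivially on $1$ and on the point class $\pi$.
\end{itemize}
Let $X=E\times R\times S\times\mathbb P^1$, of dimension $d=s+4$, with the involution $\iota=(-1,\iota_R,\mathrm{id},-)$. By the K\"unneth formula
\[
H^*(X)^\iota=\Gamma\otimes H^*(S)\otimes H^*(\mathbb P^1),\qquad \Gamma=\langle1,\omega\rangle\otimes H^*(R)^+\ \oplus\ V\otimes H^- .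
\]
The algebra $\Gamma$ lives in degrees $0,2,3,4,6$, with $\Gamma^0=\mathbb C$, $\Gamma^3=V\otimes H^-$, $\Gamma^6=\mathbb C\,\omega r$. A class in $H^*(X)$ has a \emph{multidegree}, the quadruple of its $E$-, $R$-, $S$- and $\mathbb P^1$-degrees.

\subsection*{Curves on $R$}
Let $[X_0:X_1:X_2]$ be the coordinates on $\mathbb P^2$. We use three families of smooth irreducible curves.

(a) Let $\kappa'_0$ be the line $X_0=0$, of class $h$, and for $1\le i\le4$ let $\kappa'_i$ be the strict transform of the line $X_1=iX_0$ through $p_i$ and $p_i'$, of class $h-e_i-e_i'$. These five classes span $H^2(R)^+$. So $H^-$ restricts to zero on each $\kappa'_j$, and $H^2(R)^+\to\bigoplus_jH^2(\kappa'_j)$ is injective: a class in the kernel is orthogonal to $H^2(R)^+$ and to $H^-$, hence zero.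

(b) Let $\kappa''_0,\dots,\kappa''_8$ be the line $X_0=0$ and the eight exceptional curves. Their classes span $H^2(R)$, so $H^2(R)\to\bigoplus_jH^2(\kappa''_j)$ is injective.

(c) For every $c\in\mathbb Z^4$ there is a smooth irreducible curve $\kappa$ with $\int_\kappa y_i=c_i$ for all $i$. Indeed, let $A_1$ be an ample class on $R$ and $A_0=A_1+\iota_R^*A_1$, which is ample, invariant, and therefore orthogonal to the $y_i$. For $n\gg0$ the class $nA_0-\sum_jc_je_j$ is very ample, so by Bertini's theorem it is represented by a smooth irreducible curve, and its intersection with $y_i$ is $-c_ie_i^2=c_i$.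

\subsection*{Subvarieties of $S$}
The monomials $h^I=\prod h_k^{i_k}$ with $I\le(1,1,1,s-3)$ componentwise form a basis of $H^*(S)$. For each $J\le(1,1,1,s-3)$ fix a product $S_J\subset S$ of linear subspaces of dimensions $j_1,\dots,j_4$; it has dimension $|J|=\sum j_k$. The monomials $h^I$ with $I\le J$ restrict to a basis of $H^*(S_J)$, and the others restrict to zero. If $|I|\le\nu\le s$, then $I\le J$ for some $J$ with $|J|=\nu$. Hence
\begin{equation}\label{eq:SJ}
H^{\le2\nu}(S)\to\bigoplus_{|J|=\nu}H^*(S_J)\ \text{ is injective, and }H^{>2\nu}(S)\text{ restricts to zero.}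
\end{equation}
A class in $H^2(S)$ with positive integer coordinates is very ample, so it is represented by a smooth irreducible divisor.

\subsection*{The space $U$}
A polynomial that vanishes on a product of infinite subsets of $\mathbb C$ is zero. So the tuples with $c_\alpha\in\mathbb Z^4$ and $x_\alpha\in\mathbb Z_{>0}^4$ are Zariski dense in $(W_1\times W_0)^{12}$, and one of them lies in the set $\Omega$ of Lemma~\ref{lem:twelve}. Choose smooth irreducible curves $\kappa_\alpha\subset R$ with $\int_{\kappa_\alpha}y_i=(c_\alpha)_i$ and smooth irreducible divisors $F_\alpha\subset S$ of class $x_\alpha$, for $1\le\alpha\le12$. Then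
\[
U=\{u\in H^-\otimes H^{2s-2}(S)=W_1^*\otimes W_0^*:u(c_\alpha,x_\alpha)=0\text{ for all }\alpha\}
\]
is $4$-dimensional, and $T(x,c,u)=u(c,x)$ is good on $W_0\times W_1\times U$.

\subsection*{The removed set and the quotient}
Fix a point $s_0\in S$. Let $\Delta\subset X$ be the union of the following smooth closed subvarieties, called the \emph{pieces}, and of their images under $\iota$:
\[
\begin{array}{lll}
(\Delta1) & E[2]\times R\times S\times\{0,\infty\}, & \\
(\Delta2) & E\times R\times S_J\times\{0\}, & |J|=s-2,\\
(\Delta3) & E\times\kappa'_j\times S_J\times\{0\}, & 0\le j\le4,\ |J|=s-1,\\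
(\Delta4) & E\times\kappa''_j\times\{s_0\}\times\mathbb P^1, & 0\le j\le8,\\
(\Delta5) & E\times\kappa_\alpha\times F_\alpha\times\{0\}, & 1\le\alpha\le12 .
\end{array}
\]
The complement $\widetilde M=X\setminus\Delta$ is a nonempty open subset of the irreducible variety $X$. Every fixed point of $\iota$ has first coordinate in $E[2]$ and last coordinate in $\{0,\infty\}$, so it lies in $(\Delta1)$. Thus $\iota$ acts freely on $\widetilde M$, and
\[
M=\widetilde M/\iota
\]
is a smooth connected quasi-projective variety of dimension $d=s+4$. As $s$ runs through the integers $\ge6$, $d$ takes every value $\ge10$.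

\section{The ring $H_c^*(M)$}\label{sec:ring}

Pullback along the double covering $\widetilde M\to M$ identifies the algebra $A=H_c^*(M;\mathbb C)$ with $H_c^*(\widetilde M;\mathbb C)^\iota$, and $H_c^*(\widetilde M)=H^*(X,\Delta)$. The long exact sequence of the pair presents $A$ as an extension of a subalgebra of $H^*(X)$ by a quotient of $H^{*-1}(\Delta)^\iota$. There are two difficulties. The set $\Delta$ is singular and we do not want to compute its cohomology; and a product in $A$ could have a component in the image of $H^{*-1}(\Delta)$, which would add terms to the differential of $C(A)$. Mixed Hodge theory removes both.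

\subsection*{Recollections on mixed Hodge structures}
A mixed Hodge structure is a finite-dimensional $\mathbb Q$-vector space with an increasing filtration $W$ and a decreasing filtration $F$ of its complexification, such that $F$ induces on each $\mathrm{Gr}^W_w$ a pure Hodge structure of weight $w$. In a pure structure of weight $w$, the complexification is the direct sum of the spaces $F^p\cap\overline{F^q}$ with $p+q=w$, and $F^p\cap\overline{F^q}=0$ for $p+q>w$. We use the following facts.
\begin{enumerate}
\item[(H1)] The groups $H^k(X)$, $H^k(\Delta)$, $H^k_c(\widetilde M)$ carry functorial mixed Hodge structures. The maps in the long exact sequence of $(X,\Delta)$ are morphisms, and so is the cup product on $H_c^*(\widetilde M)$ (K\"unneth formula and restriction to the diagonal); in particular $F^p\cdot F^{p'}\subset F^{p+p'}$. The structure on $H^k(X)$ is pure of weight $k$, and $H^k(\Delta)$ has weights $\le k$ because $\Delta$ is compact.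
\item[(H2)] Morphisms $\varphi\colon H\to H'$ are strict: $\varphi(H)\cap W_kH'=\varphi(W_kH)$, and the same for $F$ and $\overline F$. This follows from Deligne's functorial splitting $H_{\mathbb C}=\bigoplus I^{p,q}$, in which $W_k$ and $F^p$ are sums of the $I^{p,q}$ \cite[1.2.8--1.2.11]{HodgeII}; the statement for $\overline F$ is the complex conjugate of that for $F$.
\item[(H3)] If $\widetilde\Delta\to\Delta$ is a surjection from a smooth proper variety, then the kernel of $H^k(\Delta)\to H^k(\widetilde\Delta)$ is $W_{k-1}H^k(\Delta)$ \cite[8.2.5]{HodgeIII}.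
\end{enumerate}

\begin{lemma}\label{lem:hodge}
Let $\mathcal P\subset H^*(X)^\iota$ be the subalgebra of invariant classes whose restriction to each piece $(\Delta1)$--$(\Delta5)$ vanishes. Then $A\cong\mathcal P\oplus I$ as graded algebras, where $I$ is a graded subspace with $I\cdot A=0$.
\end{lemma}

\begin{proof}
The involution acts by morphisms on the exact sequence
\[
H^{k-1}(\Delta)\xrightarrow{\ \delta\ }H_c^k(\widetilde M)\xrightarrow{\ j\ }H^k(X)\to H^k(\Delta),
\]
and taking invariants is exact. So $j(A)=\ker(H^*(X)^\iota\to H^*(\Delta))$, and $I:=A\cap\ker j$ lies in the image of $\delta$. By (H1), $I^k$ has weights $\le k-1$.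

\emph{The image is $\mathcal P$.} Let $\widetilde\Delta$ be the disjoint union of the pieces and their images under $\iota$. If $a\in H^k(X)^\iota$ vanishes on a piece, it vanishes on the image of that piece, because $\iota^*a=a$. So for $a\in\mathcal P^k$, (H3) gives $a|_\Delta\in W_{k-1}H^k(\Delta)$. By (H2), $a|_\Delta$ is the restriction of an element of $W_{k-1}H^k(X)=0$. Hence $\mathcal P\subset j(A)$, and the reverse inclusion holds because the pieces lie in $\Delta$.

\emph{$I\cdot A=0$.} The group $H^*(X,\Delta)$ is a module over $H^*(X)$, its product is $a\cdot a'=a\cdot j(a')$, and $\delta$ is $H^*(X)$-linear up to sign. So $\delta(z)\cdot a'=\pm\,\delta\big(z\cdot j(a')|_\Delta\big)=0$.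

\emph{The extension splits as an algebra.} For $p+q=k$ put $B^{p,q}=F^pA^k\cap\overline{F^qA^k}$, and let $\mathcal P^k=\bigoplus_{p+q=k}\mathcal P^{p,q}$ be the Hodge decomposition. First, $B^{p,q}\cap I=0$: a nonzero element would lie in $W_w\setminus W_{w-1}$ for some $w\le k-1$, and its nonzero image in $\mathrm{Gr}^W_w$ would lie in $F^p\cap\overline{F^q}=0$. Since $j(B^{p,q})\subset\mathcal P^{p,q}$ and the $\mathcal P^{p,q}$ are independent, $j$ is injective on $B=\sum_{p,q}B^{p,q}$, that is, $B\cap I=0$. Second, $A\cdot A\subset B$. It suffices to treat $a,b\in A$ homogeneous with $j(a)\in\mathcal P^{p,q}$ and $j(b)\in\mathcal P^{p',q'}$, as such elements span $A$. By (H2) there are $a'\in F^p$, $a''\in\overline{F^q}$, $b'\in F^{p'}$, $b''\in\overline{F^{q'}}$ in $A$ with $a\equiv a'\equiv a''$ and $b\equiv b'\equiv b''$ modulo $I$. As $I\cdot A=0$, we get $ab=a'b'=a''b''\in B^{p+p',q+q'}$. Now let $\mathcal P'$ be any graded complement of $I$ in $A$ that contains $B$. Then $\mathcal P'\cdot\mathcal P'\subset B\subset\mathcal P'$, so $\mathcal P'$ is a subalgebra, and $j$ maps it isomorphically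 onto $\mathcal P$.
\end{proof}

\begin{lemma}\label{lem:P}
We have $\mathcal P=\mathcal P_\pi\oplus\mathcal P_1$, where
\begin{align*}
\mathcal P_\pi&=\Gamma\otimes H^{\ge2}(S)\,\pi\ \oplus\ \langle r,\omega r\rangle\,\pi,\\
\mathcal P_1&=V\otimes U\ \oplus\ \omega r\otimes H^{2s-2}(S)\ \oplus\ V\otimes H^-\sigma\ \oplus\ \omega\otimes H^*(R)^+\sigma .
\end{align*}
\end{lemma}

\begin{proof}
Each piece is a product of subvarieties of the four factors, so restriction to it is a tensor product of four restriction maps and preserves the multidegree. We may therefore compute $\mathcal P$ one multidegree at a time, using that a tensor product of injective maps is injective.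

\emph{$\mathbb P^1$-degree $2$.} The class $\pi$ restricts to zero on a finite set, so only $(\Delta4)$ imposes conditions. In positive $S$-degree it imposes none, since its $S$-factor is a point. In $S$-degree $0$, restriction to the pieces $(\Delta4)$ is injective in $R$-degrees $0$ and $2$, by (b), and zero in $R$-degree $4$. The part of $\Gamma$ of $R$-degree $4$ is $\langle r,\omega r\rangle$. This gives $\mathcal P_\pi$.

\emph{$\mathbb P^1$-degree $0$.} Restriction to $(\Delta1)$ is injective in $E$-degree $0$ and zero in $E$-degrees $1,2$. By \eqref{eq:SJ}, restriction to the pieces $(\Delta2)$ is injective in $S$-degrees $\le2s-4$ and zero in $S$-degrees $2s-2,2s$. So only $E$-degrees $1,2$ and $S$-degrees $2s-2,2s$ remain, and there $(\Delta1)$, $(\Delta2)$, $(\Delta4)$ impose nothing.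

In $S$-degree $2s$ the pieces $(\Delta3)$ and $(\Delta5)$ impose nothing either, as their $S$-factors have dimension $s-1$. This gives $V\otimes H^-\sigma$ and $\omega\otimes H^*(R)^+\sigma$.

In $S$-degree $2s-2$ and $E$-degree $1$ the invariant classes are $V\otimes H^-\otimes H^{2s-2}(S)$. They vanish on $(\Delta3)$ by (a). For $u=\sum_iy_i\otimes\gamma_i$, the restriction of $v\otimes u$ to $E\times\kappa_\alpha\times F_\alpha\times\{0\}$ is $v$ times the point class of $\kappa_\alpha\times F_\alpha$ times $\sum_i\int_{\kappa_\alpha}y_i\cdot\int_{F_\alpha}\gamma_i=u(c_\alpha,x_\alpha)$. So $(\Delta5)$ cuts the space down to $V\otimes U$.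

In $S$-degree $2s-2$ and $E$-degree $2$ the invariant classes are $\omega\otimes H^*(R)^+\otimes H^{2s-2}(S)$. Restriction to the pieces $(\Delta3)$ is injective in $R$-degrees $0$ and $2$, by (a) and \eqref{eq:SJ}. In $R$-degree $4$ both $(\Delta3)$ and $(\Delta5)$ impose nothing, as their $R$-factors are curves. This leaves $\omega r\otimes H^{2s-2}(S)$.
\end{proof}

Let $\tau=\omega r\sigma\pi\in\mathcal P_\pi$ be the top class. The following six subspaces are the full multigraded pieces of $\mathcal P$ in their multidegrees:
\[
\begin{array}{c|cccccc}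
\text{space} & W_0\pi & V\otimes U & V\otimes H^-\sigma\pi & \mathbb C\,r\pi & \mathbb C\,\omega\sigma & \mathbb C\,\tau\\ \hline
\text{multidegree} & (0,0,2,2) & (1,2,2s{-}2,0) & (1,2,2s,2) & (0,4,0,2) & (2,0,2s,0) & (2,4,2s,2)\\
\text{degree} & 4 & 2s+1 & 2s+5 & 6 & 2s+2 & 2s+8
\end{array}
\]

\begin{lemma}\label{lem:products}
The product of two multihomogeneous elements of $\mathcal P$ lies in $\mathbb C\tau$, except for the products $W_0\pi\times(V\otimes U)\to V\otimes H^-\sigma\pi$. Moreover $r\pi\cdot\omega\sigma=\tau$, and each of $r\pi$, $\omega\sigma$ has zero product with all elements of $\mathcal P$ whose multidegree differs from that of the other.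
\end{lemma}

\begin{proof}
We have $\mathcal P_\pi\cdot\mathcal P_\pi=0$ because $\pi^2=0$, and $\mathcal P_1\cdot\mathcal P_1=0$ because the product has $S$-degree $\ge4s-4>2s$. It remains to multiply $\mathcal P_\pi$ by $\mathcal P_1$.

Take the first factor in $\Gamma^l\otimes H^{2k}(S)\pi$ with $k\ge1$. It kills the two summands of $\mathcal P_1$ of $S$-degree $2s$, among them $\omega\sigma$, and against the two summands of $S$-degree $2s-2$ only $k=1$ can give a nonzero product, which then lies in $\Gamma\sigma\pi$. Against $V\otimes U\subset\Gamma^3\otimes H^{2s-2}(S)$ the product lies in $\Gamma^{l+3}\sigma\pi$: for $l=0$ this is the exceptional product, for $l=2$ it vanishes as $\Gamma^5=0$, for $l=3$ it lies in $\mathbb C\tau$, and for $l\ge4$ it vanishes as $\Gamma^{\ge7}=0$. Against $\omega r\otimes H^{2s-2}(S)$ the product lies in $\Gamma^{l+6}\sigma\pi$, which is $\mathbb C\tau$ for $l=0$ and zero otherwise.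

Take the first factor in $\langle r,\omega r\rangle\pi$. Every element of $\mathcal P_1$ has positive $E$-degree, so $\omega r\pi$ kills $\mathcal P_1$. The class $r\pi$ kills everything of positive $R$-degree, and the part of $\mathcal P_1$ of $R$-degree $0$ is $\mathbb C\,\omega\sigma$. All factors of $r\pi\cdot\omega\sigma$ have even degree, so the product is $\tau$.
\end{proof}

\begin{remark}
The involution is needed for Lemma~\ref{lem:products}. The kernel of $H^*(X)\to H^*(\Delta)$ is an ideal of $H^*(X)$, so together with $V\otimes U$ it contains $V\cdot(V\otimes U)=\omega\otimes U$, and the products $W_0\pi\times(\omega\otimes U)\to\omega\otimes H^-\sigma\pi$ are nonzero and not in top degree. These classes are anti-invariant, so they do not descend to $M$.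
\end{remark}

\section{End of the proof}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $M$ be the variety of Section~\ref{sec:variety}, with $d=s+4$, and identify $A$ with $\mathcal P\oplus I$. Choose a basis of $A$ consisting of a homogeneous basis of $I$ and bases of the multigraded pieces of $\mathcal P$; for the six pieces in the table take $h_k\pi$, $v_au_\beta$, $v_ay_i\sigma\pi$, $r\pi$, $\omega\sigma$, $\tau$, where $(u_\beta)$ is a basis of $U$. Order the basis so that the $h_k\pi$ come before the $v_au_\beta$. We name the following generators of $C(A)$, with $2d=2s+8$: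
\[
\begin{array}{c|cccccc}
\text{generator} & x_k & \xi_{\beta a} & Y_{ia} & z & z' & \eta\\ \hline
\text{type} & v & v & w & v & v & w\\
\text{class} & h_k\pi & v_au_\beta & v_ay_i\sigma\pi & r\pi & \omega\sigma & \tau\\
\text{degree} & 2s+4 & 7 & 2s+10 & 2s+2 & 6 & 2s+7
\end{array}
\]

\emph{The differential.} By Lemmas~\ref{lem:hodge} and~\ref{lem:products}, products of basis elements involve only the classes $v_ay_i\sigma\pi$ and $\tau$, so all generators other than the $Y_{ia}$ and $\eta$ are cocycles. Write $u_\beta=\sum_iy_i\otimes\gamma_{\beta i}$ with $\gamma_{\beta i}\in H^{2s-2}(S)$. Since $h_k$ and $\pi$ have even degree,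
\[
h_k\pi\cdot v_au_\beta=\sum_i\Big(\int_Sh_k\gamma_{\beta i}\Big)\,v_ay_i\sigma\pi ,
\]
with no signs; this is the product \eqref{eq:wanted}. The constant $\varepsilon_{kl}$ in \eqref{eq:model} is the same for all pairs $(h_k\pi,v_au_\beta)$, and after dividing all $Y_{ia}$ by it we get
\[
dY_{ia}=\sum_\beta\Phi_{i\beta}(x)\,\xi_{\beta a},\qquad\Phi_{i\beta}(x)=\sum_kx_k\int_Sh_k\gamma_{\beta i}=u_\beta\Big(\epsilon_i,\sum_kx_kh_k\Big)=T(x,\epsilon_i,u_\beta).
\]
So the subalgebra generated by the $x_k,\xi_{\beta a},Y_{ia}$ is $\mathcal K=\mathcal K_T$ for the good tensor $T$ of Section~\ref{sec:variety}, with the degrees and weights of Proposition~\ref{prop:notrational}. By the second statement of Lemma~\ref{lem:products},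
\[
d\eta=\theta:=\varepsilon\,zz'+\theta_0,
\]
where $\varepsilon\ne0$ and $\theta_0$ is a quadratic expression in $v$-generators other than $z,z'$.

Let $\mathcal S$ be the free graded-commutative algebra on all generators other than the $x_k$, $\xi_{\beta a}$, $Y_{ia}$ and $\eta$. It has finitely many generators and zero differential, and $\mathcal S=\mathcal S_0[z,z']$, where $z,z'$ are polynomial variables because their degrees are even. Then $C'=\mathcal K\otimes\mathcal S$ is a differential graded subalgebra, and $C(A)=C'\oplus C'\eta$.

\emph{Removing $\eta$.} The element $\theta_0$ may involve the $x_k$ and $\xi_{\beta a}$, so $\eta$ does not split off as a tensor factor. The term $zz'$ controls it. By the K\"unneth formula $H(C')=H(\mathcal K)\otimes\mathcal S=\mathcal R[z,z']$ with $\mathcal R=H(\mathcal K)\otimes\mathcal S_0$, and $[\theta]=\varepsilon zz'+[\theta_0]$ with $[\theta_0]\in\mathcal R$. Multiplication by $[\theta]$ on $H(C')$ is injective: if $c\ne0$ has top component $c_l$ of total degree $l$ in $z,z'$, then $[\theta]c$ has the component $\varepsilon zz'c_l\ne0$ in degree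 $l+2$. Consider the long exact sequence of $0\to C'\to C(A)\to C(A)/C'\to0$, where $C(A)/C'\cong C'\eta$ is a shifted copy of $C'$. For a homogeneous cocycle $c\in C'$ we have $d(c\eta)=\pm c\theta$, so the connecting map is multiplication by $\pm[\theta]$. It is injective, hence $H(C(A))\cong H(C')/[\theta]H(C')$. As $\theta$ has even degree $2d$ and weight $2$,
\[
b_M(u,t)=f_{H(\mathcal K)}(u,t)\cdot f_{\mathcal S}(u,t)\cdot(1-u^{2d}t^2).
\]
The series $f_{\mathcal S}$ is a finite product of factors $(1-u^it^k)^{\pm1}$ with $k\geq1$. So $b_M$ is rational if and only if $f_{H(\mathcal K)}$ is, and $f_{H(\mathcal K)}$ is not rational by Proposition~\ref{prop:notrational}.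
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(1)]
Suppose $\mathsf Df_M=\mathsf N$ with $\mathsf N,\mathsf D\in\mathbb C[x,y,u,t]$ and $\mathsf D\ne0$. We cannot set $x=y=1$ at once, since $\mathsf D$ may vanish there. Write $\mathsf D=(x-1)^k\mathsf D_1$ with $\mathsf D_1$ not divisible by $x-1$. The coefficients of $f_M$ in $t$ are polynomials in $x,y,u$, so $\mathsf D_1f_M\in\mathbb C[x,y,u][[t]]$, and each coefficient in $t$ of $\mathsf N=(x-1)^k\mathsf D_1f_M$ is divisible by $(x-1)^k$ in $\mathbb C[x,y,u]$. Thus $\mathsf N=(x-1)^k\mathsf N_1$ with $\mathsf N_1$ a polynomial, and $\mathsf D_1f_M=\mathsf N_1$. Setting $x=1$ shows that $f_M(1,y,u,t)$ is rational, with the nonzero denominator $\mathsf D_1(1,y,u,t)$. The same step with $y-1$ in place of $x-1$ shows that $f_M(1,1,u,t)$ is rational, which contradicts Theorem~\ref{thm:main}.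
\end{proof}

\begin{thebibliography}{9}

\bibitem{HodgeII}
Deligne, \emph{Hodge II}.

\bibitem{HodgeIII}
Deligne, \emph{Hodge III}.

\bibitem{HR}
Yifeng Huang and Eric Ramos, \emph{Hilbert Series for Configuration Spaces of Punctured Surfaces}, arXiv:2507.09746 (2025).

\bibitem{Knudsen}
Knudsen, \emph{Betti numbers and stability for configuration spaces via factorization homology}, Algebr. Geom. Topol. 17 (2017).

\end{thebibliography}
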